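
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Amplified conjugacy implies conjugacy\\ for sofic representations}


\begin{abstract}
Two sofic representations of the free group $\mathbb F_2$ in the same ultraproduct of symmetric groups are shown to be conjugate as soon as some amplifications of them, by a common sequence of multiplicities $r_k$, are conjugate. This answers a question of Munteanu and Paunescu. The proof rests on a statement about finite permutations that is uniform in the size $n$ of the set and in the multiplicity $r$: if the amplifications by $r$ of two $d$-tuples of permutations of $n$ points are conjugate up to a total error $\delta$ in the normalized Hamming distance, then the tuples themselves are conjugate up to a total error $3(d/2)^{2/3}\delta^{1/3}$. It follows that amplified conjugacy implies conjugacy for arbitrary morphisms of arbitrary countable groups.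
\end{abstract}

\section{The question and the results}

\subsection*{Sofic representations and amplification}

For $n\ge 1$ let $P_n$ be the symmetric group on $\{1,\dots,n\}$, with the normalized Hamming distance
\[
d_H(p,q)=\tfrac1n\,\bigl|\{i: p(i)\ne q(i)\}\bigr| .
\]
This metric is invariant under left and right multiplication. We write $p^*=p^{-1}$.

Fix a free ultrafilter $\omega$ on $\mathbb N$. That is, $\omega$ is a family of subsets of $\mathbb N$, closed under supersets and finite intersections, which contains exactly one of each set and its complement, and which contains every cofinite set. A bounded real sequence $(c_k)$ has a unique limit $c=\lim_{k\to\omega}c_k$, characterized by $\{k:|c_k-c|<\varepsilon\}\in\omega$ for all $\varepsilon>0$. Given positive integers $n_k$, the \emph{metric ultraproduct} $\Pi_{k\to\omega}P_{n_k}$ is the quotient of $\prod_kP_{n_k}$ by the normal subgroup of sequences $(p_k)$ with $\lim_{k\to\omega}d_H(p_k,Id)=0$. The class of $(p_k)$ is written $\Pi_{k\to\omega}p_k$.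

Let $n_k\to\infty$. A \emph{sofic representation} of a group $G$ is a morphism $\Theta:G\to\Pi_{k\to\omega}P_{n_k}$, $\Theta(g)=\Pi_{k\to\omega}\theta_k(g)$, with $\lim_{k\to\omega}d_H(\theta_k(g),Id)=1$ for every $g\ne e$. So a sofic representation is a sequence of approximate actions of $G$ on finite sets in which every $g\neq e$ moves almost every point.

For $p\in P_n$ and $r\ge1$, let $p\otimes Id_r$ be the permutation $(i,j)\mapsto(p(i),j)$ of $\{1,\dots,n\}\times\{1,\dots,r\}$, that is, $r$ copies of $p$ side by side. We identify $\{1,\dots,n\}\times\{1,\dots,r\}$ with $\{1,\dots,nr\}$ by a fixed bijection, so that $P_{nr}$ acts on the product and $p\otimes Id_r\in P_{nr}$. Since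
\begin{equation}\label{eq:isometric}
d_H(p\otimes Id_r,\,q\otimes Id_r)=d_H(p,q),
\end{equation}
the element $p\otimes Id_{r_k}=\Pi_{k\to\omega}(p_k\otimes Id_{r_k})$ of $\Pi_{k\to\omega}P_{n_kr_k}$ is well defined for $p=\Pi_{k\to\omega}p_k$ and any sequence $(r_k)$ of positive integers. We write $\Theta\otimes Id_{r_k}$ for the morphism $g\mapsto\Theta(g)\otimes Id_{r_k}$. Finally, $[\Theta_1]=[\Theta_2]$ means that the two representations become conjugate after some common amplification: there are $(r_k)$ and $p\in\Pi_{k\to\omega}P_{n_kr_k}$ with $p(\Theta_1\otimes Id_{r_k})p^*=\Theta_2\otimes Id_{r_k}$.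

The question, posed in \cite{MP}, is whether $[\Theta_1]=[\Theta_2]$ already forces $\Theta_1$ and $\Theta_2$ to be conjugate. It is known that this is so when $(r_k)$ is constant, and that the analogous statement for the unitary groups $\mathcal U(n_k)$ with the normalized Hilbert--Schmidt distance holds for all sequences $(r_k)$ (Atkinson). We use neither fact.

\begin{theorem}\label{thm:main}
Let $\Theta_1,\Theta_2:\mathbb F_2\to\Pi_{k\to\omega}P_{n_k}$ be sofic representations with $[\Theta_1]=[\Theta_2]$. Then there is $q\in\Pi_{k\to\omega}P_{n_k}$ with $q\,\Theta_1q^*=\Theta_2$.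
\end{theorem}

\subsection*{Which answer to expect, and what is difficult}

For honest actions the answer is yes, by counting. If a group acts on finite sets $X$ and $Y$, and $r$ copies of $X$ are isomorphic to $r$ copies of $Y$, then every isomorphism type of orbit occurs the same number of times in both; dividing by $r$, it occurs equally often in $X$ and in $Y$, so $X\cong Y$.

In our problem the actions can be taken to be exact, since any two permutations define an action of $\mathbb F_2$. What is only approximate is the conjugating permutation $p$, and counting orbits does not survive this. For $n\ge2$, the $n$-cycle $(1\,2\cdots n)$ and the permutation $(1\,2\cdots n{-}1)(n)$ are at distance $2/n$, but they have no cycle length in common.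

A more robust idea is to regard $p$ as a matching between $r$ copies of $X$ and $r$ copies of $Y$. The numbers $\frac1r|\{j:p(x,j)\in\{y\}\times\{1,\dots,r\}\}|$ form a doubly stochastic matrix, and for every such matrix some bijection $q:X\to Y$ is supported on the nonzero entries. But $q$ need not be compatible with the actions. Take $X=Y=\mathbb Z/3$ with the $3$-cycle $a=b:x\mapsto x+1$, take $r=3$ and $p(x,j)=(x+j,j)$. Then $p$ commutes with $a\otimes Id_3$ and every entry of the matrix is $\frac13$, so every bijection is allowed, including the transpositions, which do not commute with $a$. The labels $j$ record which choices belong together: for each fixed $j$ the map $x\mapsto x+j$ does commute with $a$.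

One could therefore use a single block of $p$, the set of all $x$ with $p(x,j)=(y,j')$ for fixed $j,j'$. When $p$ conjugates exactly, a block is compatible with the actions. But there are $r^2$ blocks sharing $nr$ points, so every block may contain only about $n/r$ of the $n$ points of $X$. When $r_k\to\infty$ this is negligible. We have to combine many blocks, and the loss must not depend on how many. The following theorem says that this can be done.

\begin{theorem}\label{thm:finite}
Let $S$ be a finite index set with $|S|=d\ge1$, let $n,r\ge1$, and let $a_s,b_s\in P_n$ $(s\in S)$ and $p\in P_{nr}$. Put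
\[
\delta=\sum_{s\in S}d_H\bigl(p(a_s\otimes Id_r)p^*,\;b_s\otimes Id_r\bigr).
\]
Then there is $q\in P_n$ with
\[
\sum_{s\in S}d_H(q\,a_sq^*,b_s)\;\le\;3\,(d/2)^{2/3}\,\delta^{1/3}.
\]
\end{theorem}

For $d=2$ the bound is $3\delta^{1/3}$. In the other direction there is no loss: by \eqref{eq:isometric}, for every $q\in P_n$ the permutation $p=q\otimes Id_r$ has the same total error as $q$. We do not claim that the exponent $1/3$ or the constant is optimal.

Since Theorem~\ref{thm:finite} concerns arbitrary finite tuples, neither soficity nor freeness of the group matters, nor does $n_k\to\infty$.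

\begin{theorem}\label{thm:general}
Let $G$ be a countable group, $(n_k)$ any sequence of positive integers, and $\Theta_1,\Theta_2:G\to\Pi_{k\to\omega}P_{n_k}$ arbitrary morphisms, with lifts $\theta_{1,k},\theta_{2,k}:G\to P_{n_k}$. The following are equivalent:
\begin{enumerate}
\item[(1)] $q\,\Theta_1q^*=\Theta_2$ for some $q\in\Pi_{k\to\omega}P_{n_k}$;
\item[(2)] there are $(r_k)$ and $p\in\Pi_{k\to\omega}P_{n_kr_k}$ with $p(\Theta_1\otimes Id_{r_k})p^*=\Theta_2\otimes Id_{r_k}$;
\item[(3)] for every finite $F\subset G$ and every $\varepsilon>0$, the set of those $k$ for which there are $r\ge1$ and $p\in P_{n_kr}$ with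
\[
\sum_{g\in F}d_H\bigl(p(\theta_{1,k}(g)\otimes Id_r)p^*,\;\theta_{2,k}(g)\otimes Id_r\bigr)<\varepsilon
\]
belongs to $\omega$.
\end{enumerate}
\end{theorem}

\subsection*{The idea of the proof}

We construct $q$ in stages, as an increasing sequence of partial injections. A point outside the domain is sent along a path that alternates between $p$ and the inverse of the part of $q$ already built, until it reaches a free point of the target. Paths are sorted by the labels $j$ that they use, and at each stage we add to $q$ all paths with one and the same sequence of labels, because such a family is compatible with the actions up to defects. Averaged over all label sequences, the number of defects created is proportional to the number of points added, with a constant that does not depend on $n$ and $r$. So some label sequence does at least as well as the average, however few points it adds.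

Section~\ref{sec:paths} introduces the paths and settles the case $\delta=0$ with them. Section~\ref{sec:cost} adds up the errors for $\delta>0$, Section~\ref{sec:iteration} completes the proof of Theorem~\ref{thm:finite}, and Section~\ref{sec:ultra} passes to the ultraproduct.

\section{Paths, types, and the exact case}\label{sec:paths}

Throughout Sections \ref{sec:paths}--\ref{sec:iteration} we fix the data of Theorem~\ref{thm:finite}. Let $X$ and $Y$ be two copies of $\{1,\dots,n\}$, with $a_s$ acting on $X$ and $b_s$ on $Y$, and put $[r]=\{1,\dots,r\}$. We regard $p$ as a bijection $X\times[r]\to Y\times[r]$. At each stage of the construction we have a partial injection $q$ from $X$ to $Y$, with domain $U\subset X$ and image $V\subset Y$, and we write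
\[
A=X\setminus U,\qquad A'=Y\setminus V,\qquad m=|A|=|A'| .
\]
At the start $q=\emptyset$. Suppose $m\ge1$. How can $q$ be extended to points of $A$? For $x_0\in A$ and $j_0\in[r]$, the bijection $p$ proposes the first coordinate $y_1$ of $p(x_0,j_0)=(y_1,j_1)$. If $y_1\in A'$ this is acceptable. If $y_1\in V$, the point $y_1$ is already taken, by $x_1=q^{-1}(y_1)$; then we keep the label $j_1$, ask $p$ what it proposes for $(x_1,j_1)$, and so on.

Formally, a \emph{path} of length $\ell\ge1$ is a sequence
\[
(x_0,j_0),\ (y_1,j_1),\ (x_1,j_1),\ (y_2,j_2),\ \dots,\ (x_{\ell-1},j_{\ell-1}),\ (y_\ell,j_\ell)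
\]
alternating between $X\times[r]$ and $Y\times[r]$, such that
\begin{itemize}
\item $x_0\in A$ and $y_\ell\in A'$;
\item $p(x_{i-1},j_{i-1})=(y_i,j_i)$ for $1\le i\le\ell$;
\item $x_i\in U$ and $q(x_i)=y_i$ for $1\le i\le\ell-1$.
\end{itemize}
Its \emph{type} is the sequence $\tau=(j_0,j_1,\dots,j_\ell)$. Let $D_\tau\subset A$ be the set of first coordinates $x_0$ of starting points of paths of type $\tau$. We only consider types that occur for the given $q$, so $D_\tau\ne\emptyset$.

\begin{lemma}\label{lem:paths}
Let $m\ge1$.
\begin{enumerate}
\item[(1)] Each point of $A\times[r]$ is the start of exactly one path, and each point of $A'\times[r]$ is the end of exactly one path. Each point of $X\times[r]$ lies on at most one path and occurs on it at most once.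
\item[(2)] For each type $\tau$, sending $x_0$ to the first coordinate $y_\ell$ of the end of the path of type $\tau$ starting at $(x_0,j_0)$ defines an injection $\theta_\tau:D_\tau\to A'$. Moreover, $\sum_\tau|D_\tau|=mr$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Consider the graph with vertex set $(X\times[r])\sqcup(Y\times[r])$ in which every $(x,j)$ is joined to $p(x,j)$ by a $p$-edge and every $(x,j)$ with $x\in U$ is joined to $(q(x),j)$ by a $q$-edge; two vertices may be joined by one edge of each kind. Because $p$ is a bijection, every vertex is on exactly one $p$-edge. Because $q$ is injective, every vertex is on at most one $q$-edge, and the vertices on no $q$-edge are those of $A\times[r]$ and $A'\times[r]$. So all degrees are $1$ or $2$, and every component is either a cycle or a chain with two ends of degree $1$.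

Start at a point of $A\times[r]$, which is an end of its chain. The walk along the chain goes to $Y\times[r]$ by a $p$-edge, back to $X\times[r]$ by a $q$-edge if there is one, and so on. Whenever it arrives in $X\times[r]$, it does so by a $q$-edge, so the $p$-edge is still available. Hence it can stop only in $Y\times[r]$, at a point of $A'\times[r]$. Thus the paths are exactly the chains starting in $A\times[r]$, read in that direction. Different starting points give different chains, since the other end is in $A'\times[r]$. As $A\times[r]$ and $A'\times[r]$ both have $mr$ elements, every point of $A'\times[r]$ is the end of one of them. Distinct components are disjoint, which gives the last assertion.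

(2) Let $\tau=(j_0,\dots,j_\ell)$. By (1) at most one path starts at $(x_0,j_0)$, so $\theta_\tau$ is well defined; at most one path ends at $(y,j_\ell)$, so $\theta_\tau$ is injective. There are $mr$ paths altogether, each has one type, and there are $|D_\tau|$ paths of type $\tau$.
\end{proof}

Because $D_\tau\subset A$ and $\theta_\tau(D_\tau)\subset A'$, the union $q\cup\theta_\tau$ is again a partial injection from $X$ to $Y$. We call it the \emph{augmentation} of $q$ along $\tau$. The old values of $q$ are never changed; the path only serves to define the value at its starting point. This is what makes it possible to use all paths of one type at once, although they may run through the same point $x$ of $U$ with different second coordinates.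

\begin{example}\label{ex:four}
Let $n=4$, $r=2$, $d=1$, with $X=\{1,2,3,4\}$, $Y=\{1',2',3',4'\}$, $a=(1\,2)(3\,4)$, $b=(1'\,2')(3'\,4')$, and
\[
\begin{array}{llll}
p(1,1)=(1',1), & p(1,2)=(3',1), & p(3,1)=(1',2), & p(3,2)=(4',2),\\
p(2,1)=(2',1), & p(2,2)=(4',1), & p(4,1)=(2',2), & p(4,2)=(3',2).
\end{array}
\]
The second line is obtained from the first by applying $a$ and $b$, so $p$ conjugates $a\otimes Id_2$ to $b\otimes Id_2$ exactly. For $q=\emptyset$ all paths have length $1$, and the maps $\theta_\tau$ are the blocks of $p$. The block of type $(1,1)$ is $1\mapsto1'$, $2\mapsto2'$. Take it as the new $q$, so that $A=\{3,4\}$ and $A'=\{3',4'\}$. There are now $mr=4$ paths: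
\[
\begin{array}{lll}
(3,1),(1',2),(1,2),(3',1) &\text{and}& (4,1),(2',2),(2,2),(4',1)\quad\text{of type }(1,2,1),\\
(3,2),(4',2) &\text{and}& (4,2),(3',2)\quad\text{of type }(2,2).
\end{array}
\]
Augmentation along $(1,2,1)$ adds $3\mapsto3'$, $4\mapsto4'$; augmentation along $(2,2)$ adds $3\mapsto4'$, $4\mapsto3'$. Both give a bijection that conjugates $a$ to $b$.
\end{example}

\subsection*{The exact case}

The example shows how the case $\delta=0$ goes in general. Suppose $p(a_s\otimes Id_r)=(b_s\otimes Id_r)p$ for all $s$, and suppose that at some stage $q$ intertwines the actions: $U$ is invariant under all $a_s$ (hence $V$ under all $b_s$) and $q(a_sx)=b_sq(x)$ for $x\in U$. Then $A$ and $A'$ are invariant too. If we apply $a_s$ to the first coordinates $x_i$ and $b_s$ to the first coordinates $y_i$ of a path, keeping the second coordinates, we get another path of the same type. Hence $D_\tau$ is invariant and $\theta_\tau$ intertwines, and so does $q\cup\theta_\tau$. Starting with $q=\emptyset$ and augmenting as long as $m\ge1$, we reach an intertwining bijection.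

The argument uses that $a_s\otimes Id_r$ and $b_s\otimes Id_r$ do not move second coordinates, and this cannot be dropped. The permutations $a=(1\,2)$ and $b=Id$ of two points are not conjugate, but with $c=(1\,2)$ both $(i,j)\mapsto(a(i),c(j))$ and $(i,j)\mapsto(b(i),c(j))$ are fixed-point-free involutions of four points, so these are conjugate.

\section{The cost of an augmentation}\label{sec:cost}

Now let $\delta$ be arbitrary. Translating a path by $s$ can fail at any of its steps, and paths can be long. What saves us is that paths do not overlap in $X\times[r]$, so the $mr$ paths together meet each defect of $p$ at most once, and each defect of $q$ at most $r$ times. We count defects, then average over all types.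

\subsection*{Defects}

Call $(s,x,j)\in S\times X\times[r]$ a \emph{$p$-defect} if, with $p(x,j)=(y,j')$, we have $p(a_sx,j)\ne(b_sy,j')$. Let $\Delta$ be the number of $p$-defects. Substituting $z=p(x,j)$ in the definition of $d_H$ shows
\begin{equation}\label{eq:Delta}
\delta=\frac{\Delta}{nr}.
\end{equation}
Call $(s,x)$ with $x\in U$ a \emph{$q$-defect} unless $a_sx\in U$ and $q(a_sx)=b_sq(x)$. Let $\beta$ be the number of $q$-defects. We also count the places where the actions cross the boundary of $U$ or of $V$:
\[
e=\#\{(s,x):x\in U,\ a_sx\in A\},\qquad f=\#\{(s,y):y\in V,\ b_sy\in A'\}.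
\]
Since $a_s$ is a bijection of a finite set, it carries as many points from $U$ to $A$ as from $A$ to $U$. Hence
\begin{equation}\label{eq:e}
e=\#\{(s,x):x\in A,\ a_sx\in U\}=\#\{(s,x):x\in A,\ a_s^{-1}x\in U\},
\end{equation}
where the last set is just the one defining $e$, parametrized by the image $a_sx$. In the same way
\begin{equation}\label{eq:f}
f=\#\{(s,y):y\in A',\ b_sy\in V\}=\#\{(s,y):y\in A',\ b_s^{-1}y\in V\}.
\end{equation}
The quantity that we follow through the construction is
\[
\Phi(q)=\beta+\tfrac12(e+f).
\]

Why include $e$ and $f$, which are themselves at most $\beta$? If $x_0\in A$ is a new point and $a_sx_0\in U$, the translate of a path starting at $(x_0,j_0)$ does not start in $A$, and augmentation may create a defect at $(s,x_0)$. Such losses are governed by $e$ and $f$. But new points also remove old crossings of the boundary, and a quantity containing $e$ and $f$ records this gain. The coefficient $\frac12$ is explained in Remark~\ref{rem:half}.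

\subsection*{Translating a path}

Let $m\ge1$, let $\pi$ be a path of type $\tau=(j_0,\dots,j_\ell)$, with the notation of Section~\ref{sec:paths}, and let $s\in S$. We call the pair $(s,\pi)$ \emph{good} if
\begin{itemize}
\item[(G1)] $(s,x_{i-1},j_{i-1})$ is not a $p$-defect for $1\le i\le\ell$;
\item[(G2)] $(s,x_i)$ is not a $q$-defect for $1\le i\le\ell-1$;
\item[(G3)] $a_sx_0\in A$;
\item[(G4)] $b_sy_\ell\in A'$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (a0) at (0,1.7) {$(x_0,j_0)$};
\node (b1) at (3.4,1.7) {$(y_1,j_1)$};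
\node (a1) at (6.8,1.7) {$(x_1,j_1)$};
\node (b2) at (10.2,1.7) {$(y_2,j_2)$};
\node (c0) at (0,0) {$(a_sx_0,j_0)$};
\node (d1) at (3.4,0) {$(b_sy_1,j_1)$};
\node (c1) at (6.8,0) {$(a_sx_1,j_1)$};
\node (d2) at (10.2,0) {$(b_sy_2,j_2)$};
\draw[->] (a0) -- node[above] {$p$} (b1);
\draw[->] (b1) -- node[above] {$q^{-1}$} (a1);
\draw[->] (a1) -- node[above] {$p$} (b2);
\draw[->] (c0) -- node[above] {$p$} (d1);
\draw[->] (d1) -- node[above] {$q^{-1}$} (c1);
\draw[->] (c1) -- node[above] {$p$} (d2);
\draw[->] (a0) -- node[left] {$a_s$} (c0);
\draw[->] (b1) -- node[left] {$b_s$} (d1);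
\draw[->] (a1) -- node[left] {$a_s$} (c1);
\draw[->] (b2) -- node[left] {$b_s$} (d2);
\end{tikzpicture}
\caption{A path of length $2$ (top) and its translate by $s$ (bottom), which has the same second coordinates. The left and right squares commute if there is no $p$-defect there, the middle one if $(s,x_1)$ is not a $q$-defect. For the bottom row to be a path, one also needs $a_sx_0\in A$ and $b_sy_2\in A'$.}
\label{fig:ladder}
\end{figure}

\begin{lemma}\label{lem:translate}
If $(s,\pi)$ is good, then $a_sx_0\in D_\tau$ and $\theta_\tau(a_sx_0)=b_s\theta_\tau(x_0)$.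
\end{lemma}

\begin{proof}
Apply $a_s$ to each $x_i$ and $b_s$ to each $y_i$, keeping the second coordinates (Figure~\ref{fig:ladder}). By (G1), $p(a_sx_{i-1},j_{i-1})=(b_sy_i,j_i)$ for $1\le i\le\ell$. By (G2), $a_sx_i\in U$ and $q(a_sx_i)=b_sq(x_i)=b_sy_i$ for $1\le i\le\ell-1$. With (G3) and (G4), the translated sequence is therefore a path of type $\tau$. It starts at $(a_sx_0,j_0)$ and ends at $(b_sy_\ell,j_\ell)$, and $y_\ell=\theta_\tau(x_0)$.
\end{proof}

\subsection*{One type}

For a type $\tau$, with $\pi$ ranging over the paths of type $\tau$, let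
\begin{align*}
P_\tau&=\#\{(s,\pi,i):1\le i\le\ell,\ (s,x_{i-1},j_{i-1})\text{ is a $p$-defect}\},\\
Q_\tau&=\#\{(s,\pi,i):1\le i\le\ell-1,\ (s,x_i)\text{ is a $q$-defect}\},\\
E_\tau&=\#\{(s,\pi):a_sx_0\in U\},\qquad\ \, F_\tau=\#\{(s,\pi):b_sy_\ell\in V\},\\
E_\tau^-&=\#\{(s,\pi):a_s^{-1}x_0\in U\},\qquad F_\tau^-=\#\{(s,\pi):b_s^{-1}y_\ell\in V\}.
\end{align*}
The first four count violations of (G1)--(G4), so at most $P_\tau+Q_\tau+E_\tau+F_\tau$ pairs $(s,\pi)$ are not good. The last two count the crossings of the boundary that disappear.

\begin{lemma}\label{lem:cost}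
For every type $\tau$ we have $\Phi(q\cup\theta_\tau)-\Phi(q)\le C_\tau$, where
\[
C_\tau=2P_\tau+2Q_\tau+\tfrac32(E_\tau+F_\tau)-\tfrac12(E_\tau^-+F_\tau^-).
\]
\end{lemma}

\begin{proof}
Put $q'=q\cup\theta_\tau$ and denote by $\beta',e',f'$ the counts for $q'$. By Lemma~\ref{lem:paths}, paths $\pi$ of type $\tau$ correspond bijectively to points $x_0\in D_\tau$, and also to points $y_\ell\in\theta_\tau(D_\tau)$. We claim
\begin{align*}
\beta'&\le\beta+P_\tau+Q_\tau+E_\tau+F_\tau,\\
e'&\le e-E_\tau^-+P_\tau+Q_\tau+F_\tau,\\
f'&\le f-F_\tau^-+P_\tau+Q_\tau+E_\tau .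
\end{align*}
The lemma follows by adding the first inequality and half of each of the other two.

\emph{First inequality.} If $x\in U$ and $(s,x)$ is not a $q$-defect, then $a_sx\in U$ and $q(a_sx)=b_sq(x)$, so $(s,x)$ is not a $q'$-defect either. This leaves at most $\beta$ $q'$-defects with $x\in U$. If $x=x_0\in D_\tau$ and $(s,\pi)$ is good, then $(s,x_0)$ is not a $q'$-defect by Lemma~\ref{lem:translate}. So at most $P_\tau+Q_\tau+E_\tau+F_\tau$ $q'$-defects have $x\in D_\tau$.

\emph{Second inequality.} The number $e'$ counts pairs $(s,x)$ with $x\in U\cup D_\tau$ and $a_sx\in A\setminus D_\tau$. Those with $x\in U$ are the pairs counted by $e$ except those with $a_sx\in D_\tau$; writing $x_0=a_sx$, we see that the exceptions are $E_\tau^-$ in number. Now let $x=x_0\in D_\tau$ and $a_sx_0\in A\setminus D_\tau$. By Lemma~\ref{lem:translate} the pair $(s,\pi)$ is not good. Since (G3) holds, (G1), (G2) or (G4) fails. There are at most $P_\tau+Q_\tau+F_\tau$ such pairs.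

\emph{Third inequality.} The number $f'$ counts pairs $(s,y)$ with $y\in V\cup\theta_\tau(D_\tau)$ and $b_sy\in A'\setminus\theta_\tau(D_\tau)$. Those with $y\in V$ are the pairs counted by $f$ except the $F_\tau^-$ ones with $b_sy\in\theta_\tau(D_\tau)$. If $y=y_\ell=\theta_\tau(x_0)$ and $b_sy_\ell\in A'\setminus\theta_\tau(D_\tau)$, then $(s,\pi)$ is not good, for otherwise $b_sy_\ell=\theta_\tau(a_sx_0)$ by Lemma~\ref{lem:translate}. Since (G4) holds, (G1), (G2) or (G3) fails. There are at most $P_\tau+Q_\tau+E_\tau$ such pairs.
\end{proof}

\subsection*{All types together}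

\begin{lemma}\label{lem:average}
If $m\ge1$, then $\sum_\tau C_\tau\le2\bigl(r\,\Phi(q)+\Delta\bigr)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:paths}(1) each $(x,j)\in X\times[r]$ occurs at most once on all paths together. Hence each $p$-defect $(s,x,j)$ is counted at most once in $\sum_\tau P_\tau$, and each $q$-defect $(s,x)$ at most once for each $j\in[r]$ in $\sum_\tau Q_\tau$:
\[
\sum_\tau P_\tau\le\Delta,\qquad\sum_\tau Q_\tau\le r\beta .
\]
Every $x_0\in A$ is the first coordinate of the start of exactly $r$ paths, and every $y\in A'$ is the first coordinate of the end of exactly $r$ paths. By \eqref{eq:e} and \eqref{eq:f},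
\[
\sum_\tau E_\tau=\sum_\tau E_\tau^-=re,\qquad\sum_\tau F_\tau=\sum_\tau F_\tau^-=rf .
\]
Therefore
\[
\sum_\tau C_\tau\le2\Delta+2r\beta+\tfrac32r(e+f)-\tfrac12r(e+f)=2\Delta+2r\bigl(\beta+\tfrac12(e+f)\bigr).\qedhere
\]
\end{proof}

To state the result of this section without $n$ and $r$, put
\[
\alpha(q)=\frac mn,\qquad\varphi(q)=\frac{\Phi(q)}n .
\]

\begin{proposition}\label{prop:step}
Let $q$ be a partial injection with $m\ge1$. There are $u\in(0,1]$ and a partial injection $q'$ extending $q$ with
\begin{equation}\label{eq:step}
\alpha(q')=(1-u)\,\alpha(q),\qquad\varphi(q')+\delta\le(1+2u)\bigl(\varphi(q)+\delta\bigr).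
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:average} and $\sum_\tau|D_\tau|=mr$,
\[
\sum_\tau\bigl(C_\tau-\kappa|D_\tau|\bigr)\le0\qquad\text{for}\qquad\kappa=\frac2m\Bigl(\Phi(q)+\frac\Delta r\Bigr).
\]
Choose a type $\tau$ with $C_\tau\le\kappa|D_\tau|$, and let $q'=q\cup\theta_\tau$ and $u=|D_\tau|/m$. Then $u\in(0,1]$, since $\emptyset\ne D_\tau\subset A$. The first part of \eqref{eq:step} is clear. Lemma~\ref{lem:cost} gives $\Phi(q')\le\Phi(q)+2u(\Phi(q)+\Delta/r)$. Divide by $n$, use $\Delta/(nr)=\delta$ from \eqref{eq:Delta}, and add $\delta$.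
\end{proof}

\begin{remark}\label{rem:half}
With $\beta+c(e+f)$, $c\ge0$, in place of $\Phi$, the three inequalities in the proof of Lemma~\ref{lem:cost} lead to the upper bound $(1+2c)(\Delta+r\beta)+r(e+f)$ for the sum in Lemma~\ref{lem:average}. This is at most $\lambda\bigl(\Delta+r\beta+cr(e+f)\bigr)$ if $\lambda\ge1+2c$ and $\lambda c\ge1$. The smallest $\lambda$ satisfying both conditions for some $c$ is $2$, obtained for $c=\frac12$. For $c=0$ one can use $e,f\le\beta$ and obtain the factor $1+3u$ in \eqref{eq:step}. By the method of the next section this would give an error of order $\delta^{1/4}$, still enough for Theorem~\ref{thm:main}.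
\end{remark}

\section{Iteration and proof of Theorem \ref{thm:finite}}\label{sec:iteration}

Apply Proposition~\ref{prop:step} repeatedly, starting with $q=\emptyset$, for which $\alpha=1$ and $\varphi=0$. A single step may be small (small $u$), so there may be very many steps; but what a step costs is tied to what it achieves. If all steps were infinitesimal, by the time $\alpha$ has been multiplied by $\exp(-t)$ the quantity $\varphi+\delta$ would have been multiplied by at most $\exp(2t)$, so $(\varphi+\delta)\alpha^2$ would not increase. This remains true for steps of any size, since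
\begin{equation}\label{eq:poly}
(1+2u)(1-u)^2=1-3u^2+2u^3=1-u^2(3-2u)\le1\qquad(0\le u\le1).
\end{equation}
Hence at every stage
\begin{equation}\label{eq:invariant}
(\varphi+\delta)\,\alpha^2\le\delta .
\end{equation}
As $m$ is an integer that decreases at every step, $\alpha=0$ is reached after finitely many steps. The bound \eqref{eq:invariant} on $\varphi$ degenerates as $\alpha\to0$, so for $\delta>0$ we stop earlier and fill in the rest arbitrarily.

\begin{lemma}\label{lem:complete}
Every bijection $\hat q:X\to Y$ extending a partial injection $q$ satisfies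
\[
\sum_{s\in S}d_H(\hat q\,a_s\hat q^*,b_s)\le d\,\alpha(q)+\varphi(q).
\]
\end{lemma}

\begin{proof}
Substituting $y=\hat q(x)$, we see that $n$ times the left side is the number of pairs $(s,x)$ with $\hat q(a_sx)\ne b_s\hat q(x)$. For such a pair either $x\in A$, which accounts for at most $dm$ pairs, or $x\in U$ and $(s,x)$ is a $q$-defect. So the number is at most $dm+\beta\le dm+\Phi(q)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
If $\delta=0$, then \eqref{eq:step} shows that $\varphi$ stays equal to $0$. Iterating until $\alpha=0$, we obtain a bijection $q$ with error $0$ by Lemma~\ref{lem:complete}.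

Let $\delta>0$. By \eqref{eq:invariant} and Lemma~\ref{lem:complete}, stopping exactly at level $\alpha$ would cost at most $d\alpha+\delta/\alpha^2$, which is minimal at
\[
\varepsilon=(2\delta/d)^{1/3},\qquad\text{so that}\qquad\frac{\delta}{\varepsilon^2}=\frac{d\varepsilon}2 .
\]
In terms of $\varepsilon$, the bound to be proved is $3(d/2)^{2/3}\delta^{1/3}=\frac32d\varepsilon$. If $\varepsilon\ge1$, it holds for every $q\in P_n$, since the error is at most $d$.

Let $\varepsilon<1$, and stop at the first stage where $\alpha\le\varepsilon$. Since $\alpha=1$ at the start, at least one step has been made. Since a step may jump far below $\varepsilon$, we examine the last one. Let $v>\varepsilon$ be the value of $\alpha$ before it and $u$ its parameter, so $(1-u)v\le\varepsilon$, that is, $u\in[1-\varepsilon/v,\,1]$. Before the last step $\varphi+\delta\le\delta/v^2$ by \eqref{eq:invariant}. After it $\alpha=(1-u)v$ and $\varphi\le(1+2u)\delta/v^2$ by \eqref{eq:step}. Complete the resulting partial injection arbitrarily to a bijection. By Lemma~\ref{lem:complete} its error is at most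
\[
R(u)=d(1-u)v+(1+2u)\frac{\delta}{v^2}.
\]
For fixed $v$ this is an affine function of $u$, so it suffices to bound it at the two ends of the interval.
\begin{itemize}
\item At $u=1$ we have $R=3\delta/v^2\le3\delta/\varepsilon^2=\frac32d\varepsilon$.
\item At $u=1-w$ with $w=\varepsilon/v\in(0,1)$ we have $1+2u=3-2w$ and $\delta/v^2=w^2\delta/\varepsilon^2$. So
\[
R=d\varepsilon+(3w^2-2w^3)\frac{\delta}{\varepsilon^2}\le d\varepsilon+\frac{\delta}{\varepsilon^2}=\tfrac32d\varepsilon,
\]
where $3w^2-2w^3\le1$ because $1-3w^2+2w^3=(1+2w)(1-w)^2\ge0$.\qedhere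
\end{itemize}
\end{proof}

\section{Ultraproducts: proofs of Theorems \ref{thm:main} and \ref{thm:general}}\label{sec:ultra}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s_1,s_2$ be free generators of $\mathbb F_2$. Choose lifts $\theta_{i,k}(s_j)\in P_{n_k}$ of $\Theta_i(s_j)$ and write $p=\Pi_{k\to\omega}p_k$. The hypothesis says that
\[
\delta_k=\sum_{j=1}^2d_H\bigl(p_k(\theta_{1,k}(s_j)\otimes Id_{r_k})p_k^*,\;\theta_{2,k}(s_j)\otimes Id_{r_k}\bigr)
\]
satisfies $\lim_{k\to\omega}\delta_k=0$. For every $k$, Theorem~\ref{thm:finite} with $d=2$ gives $q_k\in P_{n_k}$ with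
\[
\sum_{j=1}^2d_H\bigl(q_k\theta_{1,k}(s_j)q_k^*,\;\theta_{2,k}(s_j)\bigr)\le3\,\delta_k^{1/3}.
\]
The constant on the right does not depend on $n_k$ or $r_k$, so the right side tends to $0$ along $\omega$ no matter how $(r_k)$ behaves. With $q=\Pi_{k\to\omega}q_k$ we get $q\,\Theta_1(s_j)q^*=\Theta_2(s_j)$ for $j=1,2$. The morphisms $q\,\Theta_1q^*$ and $\Theta_2$ agree on generators, hence on $\mathbb F_2$.
\end{proof}

For a countable group that need not be finitely generated, the number of elements treated at index $k$ has to grow with $k$. The constant $3(d/2)^{2/3}$ of Theorem~\ref{thm:finite} grows with $d$, so we let $d$ grow slowly enough compared with the decay of the error.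

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(1)$\Rightarrow$(2): take $r_k=1$ and $p=q$. (For any other prescribed sequence $(r_k)$ one can take $p=q\otimes Id_{r_k}$.)

(2)$\Rightarrow$(3): for $p=\Pi_{k\to\omega}p_k$ and finite $F$, the sum in (3) with $r=r_k$ and $p=p_k$ tends to $0$ along $\omega$, so it is less than $\varepsilon$ for a set of $k$ belonging to $\omega$.

(3)$\Rightarrow$(1): enumerate $G=\{g_1,g_2,\dots\}$, with repetitions if $G$ is finite. For each $k$ let $N_k$ be the largest $N\in\{1,\dots,k\}$ for which there are $r\ge1$ and $p\in P_{n_kr}$ with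
\[
\sum_{i=1}^{N}d_H\bigl(p(\theta_{1,k}(g_i)\otimes Id_r)p^*,\;\theta_{2,k}(g_i)\otimes Id_r\bigr)\le N^{-5},
\]
and $N_k=0$ if there is no such $N$.

Fix $N\ge1$. Apply (3) with $F=\{g_1,\dots,g_N\}$ and $\varepsilon=N^{-6}$. Since each element of $F$ occurs at most $N$ times in the list $g_1,\dots,g_N$, the displayed inequality can be satisfied for all $k$ in a set belonging to $\omega$. As $\omega$ is free, $\{k:k\ge N\}\in\omega$. Hence $\{k:N_k\ge N\}\in\omega$ for every $N$.

If $N_k\ge1$, Theorem~\ref{thm:finite} with $d=N_k$ and $\delta\le N_k^{-5}$ gives $q_k\in P_{n_k}$ with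
\[
\sum_{i=1}^{N_k}d_H\bigl(q_k\theta_{1,k}(g_i)q_k^*,\;\theta_{2,k}(g_i)\bigr)\le3\,(N_k/2)^{2/3}N_k^{-5/3}\le\frac3{N_k}.
\]
If $N_k=0$, put $q_k=Id$. Fix $i$. For every $N\ge i$, the distance $d_H(q_k\theta_{1,k}(g_i)q_k^*,\theta_{2,k}(g_i))$ is at most $3/N$ for all $k$ with $N_k\ge N$, which form a set in $\omega$. So it tends to $0$ along $\omega$, and $q=\Pi_{k\to\omega}q_k$ satisfies $q\,\Theta_1(g_i)q^*=\Theta_2(g_i)$ for every $i$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MP} Radu B. Munteanu, Liviu Paunescu, \emph{On Krein-Milman theorem for the space of sofic representations}, arXiv:2107.01236 (2021).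
\end{thebibliography}

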